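# Thinning a base without losing Noetherian type: locally compact spaces

## 1. A convergent sequence, the Cantor set and the Baire space

Let $X=\omega+1$ be a convergent sequence with its limit: the points $n<\omega$ are isolated, and the neighborhoods of $\omega$ are the cofinite sets containing it. One base consists of all singletons $\{n\}$ together with all cofinite sets containing $\omega$. It is wasteful: the set $\{0\}$ has infinitely many supersets in it. We can throw most of it away. Keep the singletons and the sets $[k,\omega]$, $k<\omega$. Now $\{n\}$ has as supersets only itself and the sets $[k,\omega]$ with $k\le n$, and $[n,\omega]$ has exactly $n+1$ supersets. Every member of the smaller base has finitely many supersets.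

Suppose instead that an opponent hands us an arbitrary base $\mathcal B$ of $\omega+1$, and we may only delete. Every base contains all the singletons $\{n\}$. For each $k$ choose $W_k\in\mathcal B$ with $\omega\in W_k\subseteq[k,\omega]$, and keep $\mathcal B'=\{\{n\}:n<\omega\}\cup\{W_k:k<\omega\}$. This is a base. Every nonempty open set contains some $n<\omega$, and $n\in W_k$ only if $k\le n$; so every member of $\mathcal B'$ has finitely many supersets in $\mathcal B'$.

Next let $X=2^\omega$, with $[s]=\{x:s\subset x\}$ for finite $0$-$1$ sequences $s$. The base of all $[s]$ is thin in the same sense, since $[s]$ has exactly $|s|+1$ supersets. Let $\mathcal B$ be any base of nonempty sets. For each $m$, compactness gives a finite cover $\mathcal W_m\subseteq\mathcal B$ of $2^\omega$ such that every $W\in\mathcal W_m$ lies in some $[s]$ with $|s|=m$. Put $\mathcal B'=\bigcup_m\mathcal W_m$. If $x\in[s]$ and $|s|=m$, the member of $\mathcal W_m$ that contains $x$ lies in $[s]$, so $\mathcal B'$ is a base. If some $W_0\in\mathcal B'$ had infinitely many supersets in $\mathcal B'$, then, each $\mathcal W_m$ being finite, $W_0$ would lie in sets $[s]$ with $|s|$ arbitrarily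 large, so $W_0$ would be a single point, and $2^\omega$ has no isolated points. So again we win by deleting.

Now let $X=\omega^\omega$, with $[s]=\{x:s\subset x\}$ for $s\in\omega^{<\omega}$. The base of all $[s]$ is again thin. But consider
$$\mathcal B=\{U_{s,j}:s\in\omega^{<\omega},\ j\ge1\},\qquad U_{s,j}=[s^\frown j]\cup[s^\frown 0]\subseteq[s].$$
This is a base: if $x\in[s]$ and $n=|s|$, then $x\in U_{s,j}\subseteq[s]$ for $j=\max(x(n),1)$. Suppose $\mathcal A\subseteq\mathcal B$ were a base in which every member has finitely many supersets. For each $s$ let $J_s=\{j:U_{s,j}\in\mathcal A\}$. The sets $U_{s,j}$, $j\ge1$, are distinct and all contain $[s^\frown0]$, which contains a member of $\mathcal A$; so $J_s$ is finite. Choose $x$ recursively with $x(n)\ge1$ and $x(n)\notin J_{x\restriction n}$. If $x\in U_{s,j}\in\mathcal A$, then $s=x\restriction n$ for some $n$ and $x(n)\in\{j,0\}$, so $x(n)=j\in J_{x\restriction n}$, a contradiction. Thus $x\notin\bigcup\mathcal A$, and $\mathcal A$ is not a base. Here the opponent wins.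

In $2^\omega$ we used compactness to keep $\mathcal W_m$ finite, and we also used the countable list of levels $m$. Does compactness suffice without any countability?

## 2. Noetherian type and the theorem

**Definition.** Let $\kappa$ be a cardinal. A poset $(P,\le)$ is *$\kappa^{op}$-like* if for every $p\in P$ the set $\{x\in P:p\le x\}$ has cardinality $<\kappa$. The *op-character* of $P$ is the least infinite $\kappa$ for which $P$ is $\kappa^{op}$-like. A family $\mathcal B$ of open sets is $\kappa^{op}$-like if $(\mathcal B,\subseteq)$ is, that is, if every member of $\mathcal B$ has fewer than $\kappa$ supersets in $\mathcal B$. The *Noetherian type of a base* is its op-character. The *Noetherian type* $\mathrm{Nt}(X)$ of a space is the least Noetherian type of a base of $X$. Finally, $\mathrm{bNt}(X)$ is the least cardinal $\kappa\ge\omega$ such that every base of $X$ includes a $\kappa^{op}$-like base of $X$.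

Clearly $\mathrm{Nt}(X)\le\mathrm{bNt}(X)$: the topology itself is a base, so it includes a $\mathrm{bNt}(X)^{op}$-like base. Section 1 shows that $\mathrm{Nt}=\mathrm{bNt}=\omega$ for $\omega+1$ and for $2^\omega$, while $\mathrm{Nt}(\omega^\omega)=\omega<\mathrm{bNt}(\omega^\omega)$. It is known that $\mathrm{bNt}(X)=\mathrm{Nt}(X)=\omega$ for every compact metrizable $X$.

**Example (a compact space of larger Noetherian type).** Let $X=\omega_1+1$ with the order topology. The base consisting of $\{0\}$ and all $(\gamma,\beta]$ with $\gamma<\beta\le\omega_1$ has $\omega_1$ members, so it is $\omega_2^{op}$-like and $\mathrm{Nt}(X)\le\omega_2$. Conversely, let $\mathcal U$ be any base. For each limit $\alpha<\omega_1$ choose $U_\alpha\in\mathcal U$ with $\alpha\in U_\alpha\subseteq[0,\alpha]$ and $f(\alpha)<\alpha$ with $(f(\alpha),\alpha]\subseteq U_\alpha$. The $U_\alpha$ are distinct, since $\max U_\alpha=\alpha$. By Fodor's pressing-down lemma, $f$ has a constant value $\beta$ on a stationary, hence uncountable, set. The corresponding $\omega_1$ many sets $U_\alpha$ all contain $\beta+1$, which is an isolated point, so $\{\beta+1\}\in\mathcal U$ has $\omega_1$ supersets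 in $\mathcal U$. Hence $\mathcal U$ is not $\omega_1^{op}$-like, and $\mathrm{Nt}(\omega_1+1)=\omega_2$.

The question, from Menachem Kojman, David Milovich and Santi Spadaro, "Noetherian type in topological products", arXiv:1012.3966 (2010), is this: is there a compact Hausdorff space $X$ with a base that contains no $\mathrm{Nt}(X)^{op}$-like base? Equivalently, can $\mathrm{Nt}(X)<\mathrm{bNt}(X)$ happen for compact $X$? The answer is no, in ZFC, with no restriction on weight or on $\mathrm{Nt}(X)$, and local compactness is enough.

**Theorem 1.** Let $X$ be a locally compact Hausdorff space and let $\mathcal U,\mathcal B$ be bases of $X$ consisting of nonempty sets. There is a base $\mathcal B'\subseteq\mathcal B$ such that: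

1. there is a countable-to-one map $\varphi:\mathcal B'\to\mathcal U$ with $W\subseteq\varphi(W)$ for all $W\in\mathcal B'$;
2. for every cardinal $\kappa\ge\omega$, regular or singular, if $\mathcal U$ is $\kappa^{op}$-like, then $\mathcal B'$ is $\kappa^{op}$-like.

**Corollary 2.** $\mathrm{bNt}(X)=\mathrm{Nt}(X)$ for every locally compact Hausdorff $X$, in particular for every compact Hausdorff $X$. So no compact Hausdorff space has a base that fails to contain an $\mathrm{Nt}(X)^{op}$-like base.

*Proof of Corollary 2 from Theorem 1.* Let $\mathcal U$ be an $\mathrm{Nt}(X)^{op}$-like base and $\mathcal B$ any base. Delete $\emptyset$ from both if it is there; both remain bases, and $\mathcal U$ remains $\mathrm{Nt}(X)^{op}$-like. By (2), $\mathcal B$ contains an $\mathrm{Nt}(X)^{op}$-like base. So $\mathrm{bNt}(X)\le\mathrm{Nt}(X)$, and the other inequality was noted above. $\square$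

We shall use one textbook fact throughout: in a locally compact Hausdorff space, if $p\in O$ with $O$ open, there is an open $O'$ with $p\in O'\subseteq\overline{O'}\subseteq O$ and $\overline{O'}$ compact.

## 3. Tagging members of $\mathcal B$ by members of $\mathcal U$

Call $V\in\mathcal U$ a *tag* of $W\in\mathcal B$ if $W\subseteq V$. Tags let us compare supersets. Suppose each kept $W$ has a chosen tag $\varphi(W)$. Given a kept $W_0$, pick $V_0\in\mathcal U$ with $V_0\subseteq W_0$. If $W\supseteq W_0$ is kept, then $\varphi(W)\supseteq W\supseteq W_0\supseteq V_0$. So $\varphi(W)$ is one of the supersets of $V_0$ in $\mathcal U$, and there are fewer than $\kappa$ of these when $\mathcal U$ is $\kappa^{op}$-like. If each tag is used finitely often, we win for every $\kappa\ge\omega$; if each tag is used countably often, we win for every $\kappa>\omega$, since then the count is at most $|\{V\in\mathcal U:V_0\subseteq V\}|\cdot\omega<\kappa$. Singular $\kappa$ causes no trouble here.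

**Example (compact open tags).** Suppose that all members of $\mathcal U$ are compact open. For each $V\in\mathcal U$ choose a finite $\mathcal W_V\subseteq\mathcal B$ of subsets of $V$ that covers $V$, and let $\mathcal B'=\bigcup_V\mathcal W_V$. If $p\in O$, choose $V\in\mathcal U$ with $p\in V\subseteq O$; some $W\in\mathcal W_V$ has $p\in W\subseteq V\subseteq O$. So $\mathcal B'$ is a base. Letting $\varphi(W)$ be some $V$ with $W\in\mathcal W_V$, each tag is used finitely often, and we are done. For instance, in $2^I$ with $I$ infinite let $\mathcal U$ consist of the cylinders $[\sigma]=\{x:\sigma\subseteq x\}$, $\sigma$ a finite partial function from $I$ to $2$. Since $[\sigma]\subseteq[\rho]$ iff $\rho\subseteq\sigma$, this base is $\omega^{op}$-like, and so $\mathrm{Nt}(2^I)=\mathrm{bNt}(2^I)=\omega$.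

In general $V$ is not compact, and the same plan would ask for countably many members of $\mathcal B$ inside $V$ that cover $V$. This can be impossible. In $\omega_1+1$ take $V=[0,\omega_1)$ and let $\mathcal B$ consist of $\{0\}$ and all $(\gamma,\beta]$. Every member of $\mathcal B$ inside $V$ is bounded below $\omega_1$, and so is the union of countably many of them. One may instead treat pairs $(K,V)$ with $K$ compact, $K\subseteq V\in\mathcal U$, covering $K$ by finitely many members of $\mathcal B$ inside $V$. Each pair is cheap, but a single $V$ may occur in uncountably many pairs, and then the tag $V$ is used too often.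

So each $V$ must be allowed only countably many $K$'s. It is not necessary to cover all of $V$ by sets tagged $V$: for each point $p$ and each open $O\ni p$ we only need *some* tag inside $O$ for which $p$ gets covered. To decide which $K$'s belong to which $V$, we cut $\mathcal U$ into pieces by elementary submodels.

## 4. Elementary submodels and based points

If $X=\emptyset$, everything is trivial, so let $X\neq\emptyset$, with topology $\tau$. Fix $X,\mathcal U,\mathcal B$ as in Theorem 1. Recall that $H(\theta)$ is the set of all sets whose transitive closure has size $<\theta$. Fix a regular uncountable $\theta$ so large that $X,\tau,\mathcal U,\mathcal B$ and $\mathcal P(\mathcal P(X\cup\tau))$ belong to $H(\theta)$. "Compact" means compact subset of $X$ and "open" means open in $X$; both notions mean the same in $H(\theta)$ as in the universe.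

**Definition.** $N$ is *suitable* if $N\prec H(\theta)$ and $X,\tau,\mathcal U,\mathcal B\in N$.

The textbook facts that we need about suitable $N$ are these.

- If $\exists x\,\psi(x,a)$ holds in $H(\theta)$ with parameters $a\in N$, then some such $x$ lies in $N$. In particular, an object definable in $H(\theta)$ from elements of $N$ lies in $N$.
- Finite subsets of $N$ are elements of $N$; a finite set that is an element of $N$ is a subset of $N$.
- (Löwenheim–Skolem) For every $S\subseteq H(\theta)$ and infinite cardinal $\lambda\ge|S|$ there is a suitable $N\supseteq S$ with $|N|\le\lambda$. (The four required elements may be added to $S$.)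
- The union of a nonempty increasing chain of suitable sets is suitable.

We write $\mathcal U\setminus N$ for $\mathcal U\setminus(\mathcal U\cap N)$, and similarly $\mathcal U\setminus(A\cup N)$ for the set of members of $\mathcal U$ that are in neither $A$ nor $N$.

**Definition.** For $D\subseteq\mathcal U$, a point $p$ is *$D$-based* if for every open $O\ni p$ there is $V\in D$ with $p\in V\subseteq O$. For $O$ open put
$$G(O,D)=\bigcup\{V\in D:V\subseteq O\},$$
an open set.

So $p$ is $D$-based exactly when $p\in G(O,D)$ for every open $O\ni p$. If $D\subseteq D'$, every $D$-based point is $D'$-based. If $O,D\in N$, then $G(O,D)\in N$; but $G(O,\mathcal U\setminus N)$ need not be an element of $N$.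

**Example.** Let $X=\omega_1+1$, let $\mathcal U$ consist of $\{0\}$ and all $(\gamma,\beta]$, and let $N$ be countable and suitable. Then $\omega_1=\max X\in N$. If $\beta\in N$ is a countable ordinal, $N$ contains a surjection from $\omega$ onto $\beta$ (if $\beta\neq0$), and so $\beta\subseteq N$. Hence $\delta=N\cap\omega_1$ is a countable ordinal. Apart from $\{0\}$, the members of $\mathcal U\cap N$ are the $(\gamma,\beta]$ with $\gamma<\beta$ in $\delta\cup\{\omega_1\}$. The points below $\delta$ are $(\mathcal U\cap N)$-based. A member of $\mathcal U\cap N$ containing a point $\ge\delta$ has the form $(\gamma,\omega_1]$ with $\gamma<\delta$, so it contains all of $[\delta,\omega_1]$; hence no point in $[\delta,\omega_1]$ is $(\mathcal U\cap N)$-based, not even $\omega_1\in N$. Also, with $D=\mathcal U\cap N$ and $O=(\delta,\omega_1]$, we get $G(O,D)=\emptyset$.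

**Fact 3.** If $p$ is $(D_1\cup D_2)$-based, then $p$ is $D_1$-based or $D_2$-based.

*Proof.* Otherwise there are open $O_1,O_2\ni p$ such that no $V\in D_i$ has $p\in V\subseteq O_i$. Then no $V\in D_1\cup D_2$ satisfies $p\in V\subseteq O_1\cap O_2$, a contradiction. $\square$

The next lemma says what $N$ can do at a based point, and how it can separate a non-based point from based ones.

**Lemma 4.** Let $N$ be suitable.

(i) Let $D\subseteq\mathcal U\cap N$, let $p$ be $D$-based, and let $O\ni p$ be open. Then there are a compact $K\in N$ and $V\in D$ with $p\in\operatorname{int}K\subseteq K\subseteq V\subseteq O$.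

(ii) Let $C_1\in N$ be compact, let $p\in C_1$ be not $(\mathcal U\cap N)$-based, and let $F\subseteq C_1$ be compact (not necessarily in $N$) with every point of $F$ $(\mathcal U\cap N)$-based. Then there is a compact $C\in N$ with $p\in C\subseteq C_1$ and $C\cap F=\emptyset$.

*Proof.* (i) Pick $V\in D$ with $p\in V\subseteq O$, and then an open $O'\ni p$ with $\overline{O'}$ compact and contained in $V$. Since $p$ is $D$-based, it is $(\mathcal U\cap N)$-based, so there is $V'\in\mathcal U\cap N$ with $p\in V'\subseteq O'$. Let $K=\overline{V'}$. It is a closed subset of the compact set $\overline{O'}\subseteq V$, it lies in $N$ because it is definable from $V',\tau\in N$, and $p\in V'\subseteq\operatorname{int}K$.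

(ii) Let $q\in F$. Then $q\ne p$, because $q$ is $(\mathcal U\cap N)$-based and $p$ is not. By (i), applied to the point $q$, to $D=\mathcal U\cap N$ and to the open set $X\setminus\{p\}$, there is a compact $K_q\in N$ with $q\in\operatorname{int}K_q$ and $p\notin K_q$. By compactness choose $q_1,\dots,q_n\in F$ with $F\subseteq\bigcup_i\operatorname{int}K_{q_i}$, and let $C=C_1\setminus\bigcup_i\operatorname{int}K_{q_i}$. This set is compact, contains $p$, misses $F$, and lies in $N$, since it is definable from finitely many elements of $N$. $\square$

In the example, take $C_1=X$ and $p=\omega_1$. A compact set $F$ of based points is a compact subset of $[0,\delta)$, hence $F\subseteq[0,\gamma]$ for some $\gamma<\delta$, even if $F\notin N$; and $C=[\gamma+1,\omega_1]$ is as required in (ii).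

## 5. Points first based at a limit stage, and $(N,A)$-systems

For orientation, suppose that $|\mathcal U|=\omega_1$. Take an increasing continuous chain of countable suitable sets $N_\alpha$, $\alpha<\omega_1$, whose union contains $\mathcal U$ as a subset and with $N_\alpha\in N_{\alpha+1}$. At stage $\alpha$ the *new* tags are the $V\in(\mathcal U\cap N_{\alpha+1})\setminus N_\alpha$. Treat at stage $\alpha$ all pairs $(K,V)$ with $V$ a new tag and $K\in N_{\alpha+1}$ compact, $K\subseteq V$. (The tags in $N_0$ form one additional first stage.) Each $V$ is new only once, and there are only countably many $K\in N_{\alpha+1}$, so each tag is used countably often.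

Do the chosen sets form a base? Let $p\in X$, and let $\alpha\leq\omega_1$ be least such that $p$ is $(\mathcal U\cap N_\alpha)$-based, where $N_{\omega_1}$ denotes the union. If $\alpha=\beta+1$, then by Fact 3 $p$ is based by the new tags of stage $\beta$, and Lemma 4(i) supplies pairs $(K,V)$, treated at stage $\beta$, with $p\in K\subseteq V$ and $V$ as small as we like. But suppose that $\alpha$ is a limit. Lemma 4(i) supplies $K,V\in N_\alpha$. The tag $V$ may be new at some stage $\beta$ while $K$ appears only at a later stage, when $V$ is no longer new; then the pair $(K,V)$ is never treated. Since $p$ is not $(\mathcal U\cap N_{\beta+1})$-based, Lemma 4(i) gives no $K$ in $N_{\beta+1}$. This is the point at which the plan stops.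

The way past it is to stop naming $V$ in advance. Take $K,O\in N_{\beta+1}$ with $p\in K\subseteq O$ and $O$ small, where $O$ may be an old tag. Some points $q\in K$ are such that all sets $V\in\mathcal U$ with $q\in V\subseteq O$ are already in $N_{\beta+1}$. They form a compact set, and each of them is $(\mathcal U\cap N_{\beta+1})$-based. The point $p$ is not, so Lemma 4(ii) cuts these points away and leaves a compact $C\in N_{\beta+1}$ with $p\in C$. Every point of $C$ lies in some $V\subseteq O$ with $V\in\mathcal U\setminus N_{\beta+1}$. In particular $C\subseteq G(O,\mathcal U\setminus N_\beta)$, and *this* is a statement about elements of $N_{\beta+1}$. By elementarity $N_{\beta+1}$ contains a finite cover of $C$ by members of $\mathcal B$ that have tags inside $O$ in $\mathcal U\setminus N_\beta$, and these tags can be found in $N_{\beta+1}$; they are new at stage $\beta$. So at stage $\beta$ we should treat all pairs $(C,O)\in N_{\beta+1}$ with $C\subseteq G(O,\mathcal U\setminus N_\beta)$. There are still only countably many.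

If $|\mathcal U|>\omega_1$, some steps from $N_\alpha$ to $N_{\alpha+1}$ are uncountable, and they have to be cut up themselves. So we argue by induction on the size of $N$, with a parameter $A$ for the tags that are already used up, and we carry along as condition (e) precisely what was used for limit points. The single tag $V$ is replaced by a set $\mathcal U_t$ of tags shared by a countable family $\mathcal B_t$.

**Definition.** Let $N$ be suitable and $A\subseteq\mathcal U$ with $A\in N$. An *$(N,A)$-system* is a family $((\mathcal U_t,\mathcal B_t))_{t\in T}$ such that:

- (a) $\mathcal U_t\subseteq(\mathcal U\cap N)\setminus A$, and $\mathcal U_t\cap\mathcal U_{t'}=\emptyset$ for $t\ne t'$;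
- (b) $\mathcal B_t$ is a countable subset of $\mathcal B$, and every $W\in\mathcal B_t$ is contained in some member of $\mathcal U_t$;
- (c) if $\mathcal U$ is $\omega^{op}$-like, then for each $t$ every nonempty open set is contained in only finitely many members of $\mathcal B_t$;
- (d) if $p$ is $(\mathcal U\cap N)$-based and not $A$-based, then $\bigcup_t\mathcal B_t$ contains a local base at $p$;
- (e) if $C,O\in N$, $C$ is compact, $O$ is open and $C\subseteq G(O,\mathcal U\setminus(A\cup N))$, then $C\subseteq\bigcup\{W\in\bigcup_t\mathcal B_t:W\subseteq O\}$.

Condition (c) is what will handle $\kappa=\omega$, where "countably often" is not enough. In (e) the covering tags lie outside $N$, whereas the sets $W$ that we get have tags inside $N$. We ask for (e) with $\mathcal U\setminus(A\cup N)$ and not with $\mathcal U\setminus A$, because the former passes easily through a chain: tags outside the union of the chain are outside every link.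

**Example.** Suppose that all members of $\mathcal U$ are compact open, as in Section 3, and let $\mathcal W_V$ be as there. Let $N$ be suitable of any size and $A\subseteq\mathcal U$, $A\in N$. Index by $T=(\mathcal U\cap N)\setminus A$ and put $\mathcal U_V=\{V\}$, $\mathcal B_V=\mathcal W_V$. This is an $(N,A)$-system. Conditions (a) and (b) are clear, and (c) holds since $\mathcal B_V$ is finite. For (d): $p$ is not $A$-based, hence not $(A\cap N)$-based, so by Fact 3 it is $T$-based; if $p\in V\subseteq O_*$ with $V\in T$, then some $W\in\mathcal W_V$ has $p\in W\subseteq O_*$. For (e): $C\subseteq G(O,\mathcal U\setminus A)$ and $C$ is compact, so some finite set of members of $\mathcal U\setminus A$ that are subsets of $O$ covers $C$. By elementarity there is such a finite set in $N$, and hence its members are in $N$, that is, in $T$; the corresponding $\mathcal W_V$ cover $C$ by subsets of $O$.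

## 6. Countable $N$

**Lemma 5.** If $N$ is countable and suitable and $A\subseteq\mathcal U$, $A\in N$, there is an $(N,A)$-system.

*Proof.* We use a one-element index set $\{t\}$ and $\mathcal U_t=(\mathcal U\cap N)\setminus A$.

**Step 1: the construction.** We cover every relevant compact set in $N$ by finitely many members of $\mathcal B$, and to prepare for (c) we make the covers finer and finer as we go along. Let $(C_m,O_m)_{m<\omega}$ enumerate, possibly with repetitions, all pairs in $N$ with $C_m$ compact, $O_m$ open and $C_m\subseteq G(O_m,\mathcal U\setminus A)$. Let $(K_j,D_j)_{j<\omega}$ enumerate, possibly with repetitions, all pairs in $N$ with $K_j$ compact, $D_j$ open and $K_j\subseteq D_j$. (There are such pairs, for example $(\emptyset,\emptyset)$.)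

Fix $m$. For $x\in C_m$ choose $V\in\mathcal U\setminus A$ with $x\in V\subseteq O_m$. Then choose $W\in\mathcal B$ with $x\in W\subseteq V$ and $\overline W$ compact, so small that for every $j\le m$ we have $W\subseteq D_j$ if $x\in D_j$, and $W\cap K_j=\emptyset$ if $x\notin D_j$. The latter is possible because then $x\notin K_j$ and $K_j$ is closed. Only finitely many $j$ are considered, so such a $W$ exists. Finitely many such $W$ cover $C_m$. All parameters, namely $C_m,O_m,A,\mathcal U,\mathcal B,\tau$ and $K_j,D_j$ for $j\le m$, are in $N$. By elementarity there is a finite $\mathcal W_m\subseteq\mathcal B$ with $\mathcal W_m\in N$, hence $\mathcal W_m\subseteq N$, that covers $C_m$ and is such that every $W\in\mathcal W_m$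

- has compact closure,
- satisfies $W\subseteq D_j$ or $W\cap K_j=\emptyset$ for each $j\le m$,
- is contained in some $V\in\mathcal U\setminus A$ with $V\subseteq O_m$.

In the last item, since $W,O_m,A,\mathcal U\in N$, elementarity lets us take $V\in N$, that is, $V\in\mathcal U_t$. Let $\mathcal B_t=\bigcup_m\mathcal W_m$. Then (a) and (b) hold.

**Step 2: condition (d).** We check that points based in $N$ are served. Let $p$ be $(\mathcal U\cap N)$-based and not $A$-based, and let $O_*\ni p$ be open. We have $\mathcal U\cap N=(A\cap N)\cup\mathcal U_t$, and $p$ is not $(A\cap N)$-based, so $p$ is $\mathcal U_t$-based by Fact 3. By Lemma 4(i) with $D=\mathcal U_t$ there are $V\in\mathcal U_t$ and a compact $K\in N$ with $p\in K\subseteq V\subseteq O_*$. Since $V\in\mathcal U\setminus A$, we have $K\subseteq V=G(V,\mathcal U\setminus A)$, so $(K,V)=(C_m,O_m)$ for some $m$. Hence some $W\in\mathcal W_m$ has $p\in W\subseteq O_m=V\subseteq O_*$.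

**Step 3: condition (e).** We check that compact sets covered from outside $N$ are served. If $C,O\in N$ and $C\subseteq G(O,\mathcal U\setminus(A\cup N))$, then $C\subseteq G(O,\mathcal U\setminus A)$, so $(C,O)=(C_m,O_m)$ for some $m$, and $\mathcal W_m$ covers $C$ by subsets of $O$.

**Step 4: condition (c), a zero-one law.** We assume that (c) fails and extract the effect of the finer and finer covers. So let $\mathcal U$ be $\omega^{op}$-like, and suppose that a nonempty open $O$ is contained in infinitely many members of $\mathcal B_t$. Assign to each of them an $m$ with $W\in\mathcal W_m$. Each $\mathcal W_m$ is finite, so infinitely many values $m$ occur; choosing one set for each value we get an infinite $I\subseteq\omega$ and pairwise distinct $W_m\in\mathcal W_m$ $(m\in I)$ with $O\subseteq W_m$. Given $j$, take $m\in I$ with $m\ge j$. Then $W_m\subseteq D_j$ or $W_m\cap K_j=\emptyset$, and so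
$$\text{for every } j:\qquad O\subseteq D_j\quad\text{or}\quad O\cap K_j=\emptyset. \tag{1}$$
Fix $m_0\in I$ and let $K=\overline{W_{m_0}}$. It is compact, it lies in $N$, and $O\subseteq K$.

**Step 5: infinitely many supersets of $O$ in $\mathcal U$.** We use (1) to contradict that $\mathcal U$ is $\omega^{op}$-like. In $2^\omega$ the corresponding contradiction came from the absence of isolated points; here there may be isolated points, and we have to treat them separately.

*Claim.* If $n\ge0$ and $V_1,\dots,V_n\in\mathcal U\cap N$ contain $O$, then there is $V_{n+1}\in(\mathcal U\cap N)\setminus\{V_1,\dots,V_n\}$ containing $O$.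

Let $E=K\setminus\bigcup(\mathcal U\setminus\{V_1,\dots,V_n\})$. It is closed in $K$, so compact, and it lies in $N$. If $y\in E$, then all members of $\mathcal U$ containing $y$ are among $V_1,\dots,V_n$. So $y$ has a finite local base, hence a smallest open neighborhood, and since $X$ is Hausdorff this neighborhood is $\{y\}$: every $y\in E$ is isolated in $X$. Therefore $E$ is open, compact and discrete, so it is finite, and since $E\in N$ we get $E\subseteq N$.

We show that $O\cap E=\emptyset$. Suppose that $y\in O\cap E$. Then $y\in N$ and $\{y\}$ is compact and open, so $(\{y\},\{y\})=(K_j,D_j)$ for some $j$. For $m\in I$ with $m\ge j$, the set $W_m\supseteq O\ni y$ meets $K_j$, so $W_m\subseteq D_j=\{y\}$ and $W_m=\{y\}$. This holds for infinitely many $m\in I$ and contradicts the distinctness of the $W_m$.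

Since $E$ is open, $K\setminus E$ is compact. By the definition of $E$ it is covered by $\mathcal U\setminus\{V_1,\dots,V_n\}$. Every point of $K\setminus E$ has a compact neighborhood inside a member of $\mathcal U\setminus\{V_1,\dots,V_n\}$ that contains it. By compactness there are finitely many pairs $(K'_i,V'_i)$ with $K'_i$ compact, $K'_i\subseteq V'_i\in\mathcal U\setminus\{V_1,\dots,V_n\}$ and $K\setminus E\subseteq\bigcup_iK'_i$. By elementarity there is a finite set of such pairs that is an element of $N$, and then the pairs are in $N$. As $\emptyset\ne O\subseteq K\setminus E$, some $K'_i$ meets $O$. The pair $(K'_i,V'_i)$ is one of the $(K_j,D_j)$, so by (1) $O\subseteq V'_i$. Put $V_{n+1}=V'_i$. This proves the claim.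

Starting with $n=0$ and applying the claim again and again, we get infinitely many members of $\mathcal U$ containing $O$. Choose $V_0\in\mathcal U$ with $V_0\subseteq O$. Then $V_0$ has infinitely many supersets in $\mathcal U$, contradicting that $\mathcal U$ is $\omega^{op}$-like. So (c) holds. $\square$

## 7. Gluing systems along a chain

**Lemma 6.** Let $\lambda$ be a cardinal with $\omega\le\lambda\le|\mathcal U|+\omega$. For every $A\subseteq\mathcal U$ and every $S\subseteq H(\theta)$ with $|S|\le\lambda$ there is a suitable $N$ with $S\cup\{A\}\subseteq N$, $|N|\le\lambda$, for which an $(N,A)$-system exists.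

*Proof.* We argue by induction on $\lambda$, for all $A$ and $S$ simultaneously. Note that $A\in H(\theta)$, since $A\subseteq\mathcal U\in H(\theta)$. For $\lambda=\omega$, take a countable suitable $N\supseteq S\cup\{A\}$ by Löwenheim–Skolem and apply Lemma 5. Let $\lambda>\omega$.

**Step 1: the chain.** We write $N$ as a union of smaller models and give each step of the chain its own system, with all earlier tags forbidden. Let $S\subseteq\{s_\alpha:\alpha<\lambda\}\subseteq H(\theta)$. Construct an increasing continuous chain $(N_\alpha)_{\alpha<\lambda}$ of suitable sets with $|N_\alpha|\le|\alpha|+\omega$ as follows.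

- $N_0$ is countable with $A\in N_0$, and has an $(N_0,A)$-system $\Sigma_{-1}$. This is the case $\omega$.
- Given $N_\alpha$, let $A_\alpha=A\cup(\mathcal U\cap N_\alpha)$. The induction hypothesis for $|\alpha|+\omega<\lambda$, applied to the set of tags $A_\alpha$ and the set $N_\alpha\cup\{s_\alpha,A,A_\alpha\}$ of size $\le|\alpha|+\omega$, gives a suitable $N_{\alpha+1}\supseteq N_\alpha\cup\{s_\alpha,A,A_\alpha\}$ of size $\le|\alpha|+\omega$ with an $(N_{\alpha+1},A_\alpha)$-system $\Sigma_\alpha$.
- $N_\alpha=\bigcup_{\beta<\alpha}N_\beta$ for limit $\alpha$; its size is at most $|\alpha|\cdot(|\alpha|+\omega)=|\alpha|+\omega$.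

Let $N=N_\lambda=\bigcup_{\alpha<\lambda}N_\alpha$. It is suitable, $S\cup\{A\}\subseteq N$ and $|N|\le\lambda$. Let $\Sigma$ be the disjoint union, as indexed families, of $\Sigma_{-1}$ and all $\Sigma_\alpha$, $\alpha<\lambda$. We verify that $\Sigma$ is an $(N,A)$-system.

**Step 2: conditions (a), (b), (c).** Here we only need that no tag is used at two stages. The sets $\mathcal U_t$ of $\Sigma_{-1}$ lie in $(\mathcal U\cap N_0)\setminus A$, and those of $\Sigma_\alpha$ lie in $(\mathcal U\cap N_{\alpha+1})\setminus(A\cup N_\alpha)$. If $\beta<\alpha$, the sets of $\Sigma_{-1}$ and of $\Sigma_\beta$ lie in $N_0\cup N_{\beta+1}\subseteq N_\alpha$, so they are disjoint from those of $\Sigma_\alpha$. Within one stage they are disjoint by hypothesis. All of them are contained in $(\mathcal U\cap N)\setminus A$. So (a) holds. Conditions (b) and (c) concern single indices $t$ and are inherited.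

**Step 3: condition (e).** We pass a cover from outside $N$ down to one link. Let $C,O\in N$ be as in (e), with $C\subseteq G(O,\mathcal U\setminus(A\cup N))$. Choose $\alpha<\lambda$ with $C,O\in N_{\alpha+1}$. Since $\mathcal U\cap N_\alpha\subseteq N_{\alpha+1}$,
$$A_\alpha\cup(\mathcal U\cap N_{\alpha+1})=A\cup(\mathcal U\cap N_{\alpha+1})\subseteq A\cup N. \tag{2}$$
Hence $\mathcal U\setminus(A\cup N)\subseteq\mathcal U\setminus(A_\alpha\cup N_{\alpha+1})$ and $C\subseteq G(O,\mathcal U\setminus(A_\alpha\cup N_{\alpha+1}))$. Now (e) for $\Sigma_\alpha$ covers $C$ by subsets of $O$ from the families $\mathcal B_t$ of $\Sigma_\alpha$.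

**Step 4: condition (d) at stage $0$ and at successor stages.** From now on let $p$ be $(\mathcal U\cap N)$-based and not $A$-based, and let $\alpha\le\lambda$ be least such that $p$ is $(\mathcal U\cap N_\alpha)$-based. We must find a local base at $p$ in $\Sigma$; here one link supplies it directly. If $\alpha=0$, use (d) of $\Sigma_{-1}$. If $\alpha=\beta+1$, then $p$ is neither $A$-based nor $(\mathcal U\cap N_\beta)$-based, so by Fact 3 it is not $A_\beta$-based; use (d) of the $(N_{\beta+1},A_\beta)$-system $\Sigma_\beta$.

**Step 5: condition (d) at limit stages.** Let $\alpha$ be a limit ($\alpha=\lambda$ is allowed), and let $O_*\ni p$ be open. We look for one link $\beta$ whose condition (e) yields a member of some $\mathcal B_t$ that contains $p$ and lies in $O_*$.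

First we choose a compact set and an open set. Since $p$ is not $A$-based, there is an open $O_1$ with $p\in O_1\subseteq O_*$ such that no $V\in A$ satisfies $p\in V\subseteq O_1$. (Intersect an open set that witnesses this with $O_*$.) By Lemma 4(i) for $N_\alpha$ and $D=\mathcal U\cap N_\alpha$, there are a compact $K\in N_\alpha$ and $O\in\mathcal U\cap N_\alpha$ with $p\in K\subseteq O\subseteq O_1$. As $\alpha$ is a limit and $N_\alpha=\bigcup_{\gamma<\alpha}N_\gamma$, we can choose $\beta$ with $\beta+1<\alpha$ and $K,O\in N_{\beta+1}$. Put
$$C_1=K\setminus G(O,A),\qquad F=C_1\setminus G(O,\mathcal U\setminus(A\cup N_{\beta+1})). \tag{3}$$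
Both are compact, and $C_1\in N_{\beta+1}$ because $K,O,A\in N_{\beta+1}$. The set $F$ is defined with the help of $N_{\beta+1}$ itself and need not be one of its elements. We have $p\in C_1$, because no $V\in A$ satisfies $p\in V\subseteq O$.

Next, every point of $F$ is $(\mathcal U\cap N_{\beta+1})$-based. Let $q\in F$. Then $q\in K\subseteq O$. Let $V\in\mathcal U$ with $q\in V\subseteq O$. Since $q\notin G(O,A)$, $V\notin A$. Since $q\notin G(O,\mathcal U\setminus(A\cup N_{\beta+1}))$, $V\in A\cup N_{\beta+1}$. So $V\in\mathcal U\cap N_{\beta+1}$. As $\{V\in\mathcal U:q\in V\subseteq O\}$ is a local base at $q$, the point $q$ is $(\mathcal U\cap N_{\beta+1})$-based.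

On the other hand, $p$ is not $(\mathcal U\cap N_{\beta+1})$-based, by the minimality of $\alpha$. By Lemma 4(ii) for $N_{\beta+1}$ there is a compact $C\in N_{\beta+1}$ with $p\in C\subseteq C_1$ and $C\cap F=\emptyset$. By (3), and by the equality in (2) with $\beta$ in place of $\alpha$,
$$C\subseteq G(O,\mathcal U\setminus(A\cup N_{\beta+1}))=G(O,\mathcal U\setminus(A_\beta\cup N_{\beta+1})).$$
Since $C,O\in N_{\beta+1}$, condition (e) for $\Sigma_\beta$ gives $W$ in the union of the families $\mathcal B_t$ of $\Sigma_\beta$ with $p\in W\subseteq O\subseteq O_*$. As $O_*$ was arbitrary, (d) holds. $\square$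

## 8. From an $(N,\emptyset)$-system to the base $\mathcal B'$

*Proof of Theorem 1.*

**Step 1: the base.** We take $N$ so large that nothing of $\mathcal U$ is left out. Apply Lemma 6 with $A=\emptyset$, $S=\mathcal U$, $\lambda=|\mathcal U|+\omega$. This gives a suitable $N\supseteq\mathcal U$ and an $(N,\emptyset)$-system $((\mathcal U_t,\mathcal B_t))_{t\in T}$. Let $\mathcal B'=\bigcup_t\mathcal B_t\subseteq\mathcal B$. Every point is $\mathcal U$-based, that is, $(\mathcal U\cap N)$-based, and no point is $\emptyset$-based. So by (d) $\mathcal B'$ contains a local base at every point, and $\mathcal B'$ is a base of $X$.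

**Step 2: the map $\varphi$.** We choose tags and use the disjointness of the $\mathcal U_t$. For $W\in\mathcal B'$ choose $t(W)$ with $W\in\mathcal B_{t(W)}$ and, by (b), $\varphi(W)\in\mathcal U_{t(W)}$ with $W\subseteq\varphi(W)$. By (a) the $\mathcal U_t$ are pairwise disjoint, so $\varphi(W)$ determines $t(W)$. Hence each $\varphi^{-1}(V)$ is contained in a single countable $\mathcal B_t$, and $\varphi$ is countable-to-one. This is (1).

**Step 3: counting supersets.** We carry out the count of Section 3. Let $\mathcal U$ be $\kappa^{op}$-like and $W_0\in\mathcal B'$. As $W_0$ is nonempty and open, there is $V_0\in\mathcal U$ with $V_0\subseteq W_0$. Put $\mathcal V=\{V\in\mathcal U:V_0\subseteq V\}$, so $|\mathcal V|<\kappa$. If $W_0\subseteq W\in\mathcal B'$, then $V_0\subseteq W_0\subseteq W\subseteq\varphi(W)$, so $\varphi(W)\in\mathcal V$.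

If $\kappa>\omega$, then by (1) $W_0$ has at most $|\mathcal V|\cdot\omega<\kappa$ supersets in $\mathcal B'$. This is true for singular $\kappa$ as well, since only a product of two cardinals below $\kappa$ is involved.

If $\kappa=\omega$, then $\mathcal V$ is finite. Since $\varphi(W)$ determines $t(W)$, only finitely many values $t(W)$ occur for $W\supseteq W_0$. By (c), each $\mathcal B_t$ has only finitely many members containing the nonempty open set $W_0$. So $W_0$ has finitely many supersets in $\mathcal B'$.

Thus $\mathcal B'$ is a $\kappa^{op}$-like base contained in $\mathcal B$. The same $\mathcal B'$ serves all $\kappa$, and this proves (2). $\blacksquare$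

Together with the derivation in Section 2, this proves Corollary 2: for compact Hausdorff $X$, $\mathrm{Nt}(X)<\mathrm{bNt}(X)$ is impossible. The example of $\omega^\omega$ in Section 1 shows that local compactness cannot be replaced here by complete separable metrizability.
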